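# Few $\aleph_1$-Suslin sets when $\aleph_1$ is singular

## 1. Colorings and the shift

For an ordinal $\lambda$ let $[\lambda]^{<\omega}$ be the set of its finite subsets. For finite $s\subseteq\omega$ and $n<\omega$ write $s+n=\{i+n:i\in s\}$. Everything in these notes turns on the following object.

**Definition 1.** Let $f$ be a function on $[\lambda]^{<\omega}$. A strictly increasing sequence $\langle\alpha_n\rangle_{n<\omega}$ in $\lambda$ is *$f$-shift-invariant* if
$$f(\{\alpha_i:i\in s\})=f(\{\alpha_i:i\in s+1\})\qquad\text{for all finite }s\subseteq\omega. \tag{1}$$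
For an infinite ordinal $\mu$, write $\lambda\rightsquigarrow\mu$ if every $f:[\lambda]^{<\omega}\to\mu$ has a shift-invariant sequence.

Only $|\mu|$ matters in $\lambda\rightsquigarrow\mu$, and if $\lambda\rightsquigarrow\mu$ and $\lambda\le\lambda'$, then $\lambda'\rightsquigarrow\mu$.

Two small examples on $\lambda=\omega$. If $f(\{i\})=i$ and $f$ is $0$ on all other sets, there is no shift-invariant sequence, since (1) for $s=\{0\}$ says $\alpha_0=\alpha_1$. If $f(\{i,j\})=j-i$ for $i<j$ and $f$ is $0$ on all other sets, then $\langle0,1,2,\dots\rangle$ is shift-invariant, although no infinite set has all its pairs of the same color. So shift-invariance is weaker than homogeneity. A homogeneous set of order type $\omega$ (one on which $f$ is constant on the $n$-element subsets, for each $n$), increasingly enumerated, is always shift-invariant.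

A coloring without shift-invariant sequences makes its ordinal rigid.

**Lemma 2 (ZF).** Suppose $f$ on $[\nu]^{<\omega}$ has no shift-invariant sequence. If $d:\nu\to\nu$ is strictly order-preserving and $f(d[a])=f(a)$ for all $a\in[\nu]^{<\omega}$, then $d$ is the identity.

*Proof.* A strictly order-preserving map on ordinals satisfies $d(\beta)\ge\beta$: if $\beta$ were least with $d(\beta)<\beta$, then $d(d(\beta))<d(\beta)$, so $d(\beta)$ would be a smaller counterexample. So if $d(\alpha)\ne\alpha$, then $d(\alpha)>\alpha$, and $\alpha_n=d^n(\alpha)$ is strictly increasing. Since $\{\alpha_i:i\in s+1\}=d[\{\alpha_i:i\in s\}]$, the sequence is $f$-shift-invariant, a contradiction. ∎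

Now the purpose. We shall count certain sets of reals without the axiom of choice. Rigid colorings let us code subsets of $\omega_1$ into such sets. Conversely, when shift-invariant sequences are plentiful, a shift applied to the coloring "type of a tuple" produces embeddings between trees in generic extensions, and these embeddings destroy every possible coding.

## 2. Counting $\aleph_1$-Suslin sets in ZF

We work in ZF unless choice is announced. A *set of reals* is a subset of $\omega^\omega$. For a well-ordered cardinal $\kappa$, a set of reals is *$\kappa$-Suslin* if it is the projection to $\omega^\omega$ of a closed subset of $\omega^\omega\times\kappa^\omega$ ($\kappa$ discrete, product topologies). $S_{\aleph_1}$ is the set of all $\aleph_1$-Suslin sets of reals, and $S_\infty$ is the set of all sets of reals that are $\kappa$-Suslin for some well-ordered $\kappa$. So $S_{\aleph_1}\subseteq S_\infty$. The statement $2^{\aleph_1}\le|S_{\aleph_1}|$ says that there is an injection $\mathcal P(\aleph_1)\to S_{\aleph_1}$, and $2^{\aleph_1}\not\le|S_{\aleph_1}|$ says that there is none. "$\aleph_1$ is singular"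 means $\mathrm{cf}(\aleph_1)=\omega$.

**Trees.** A *tree on $\omega\times\gamma$* is a set $T\subseteq\bigcup_n\omega^n\times\gamma^n$ closed under initial segments, and
$$p[T]=\{z\in\omega^\omega:\exists f\in\gamma^\omega\ \forall n\ (z{\restriction}n,f{\restriction}n)\in T\}.$$
The $\gamma$-Suslin sets are exactly the sets $p[T]$. The set of pairs $(z,f)$ all of whose restrictions lie in $T$ is closed, and a closed set $C$ is recovered from the tree $\{(z{\restriction}n,f{\restriction}n):(z,f)\in C,\ n<\omega\}$.

**Absoluteness of well-foundedness (ZF).** Let $T$ be a tree of finite sequences of ordinals. Put $T^0=T$, let $T^{\alpha+1}$ be the set of nodes with a proper extension in $T^\alpha$, and take intersections at limits. The process stabilizes at some $T^\infty$. If $T^\infty\neq\emptyset$, it is a tree without end nodes, and always taking the least possible next ordinal gives an infinite branch. If $T^\infty=\emptyset$, let $\rho(t)$ be the least $\alpha$ with $t\notin T^{\alpha+1}$. If $t'$ properly extends $t$, then $t'\in T^{\rho(t')}$, so $t\in T^{\rho(t')+1}$ and $\rho(t)>\rho(t')$. So $T$ has an infinite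 branch or a rank function into the ordinals. A rank function rules out branches in every outer model. Hence a tree of a ZF model that has a branch in an outer model with the same ordinals already has one in the given model.

**The question.** There is always a surjection $\mathcal P(\aleph_1)\to S_{\aleph_1}$: identify $\omega_1$ with $\bigcup_n\omega^n\times\omega_1^n$ by a definable bijection, and send $A$ to $p[T_A]$, where $T_A$ is the set of nodes all of whose initial segments lie in $A$. ZFC proves $2^{\aleph_1}\le|S_{\aleph_1}|$, but the failure of this inequality is consistent with ZF from large cardinals. More precisely, we use as known that ZF + $(2^{\aleph_1}\not\le|S_{\aleph_1}|)$ is equiconsistent with ZFC + "there is a generic Vopěnka cardinal" (defined in Section 10). The question, whose source is Trevor M. Wilson, "Generic Vopěnka cardinals and models of ZF with few $\aleph_1$-Suslin sets", arXiv:1807.02208 (2018), is whether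
$$\text{ZF}+(2^{\aleph_1}\not\le|S_{\aleph_1}|)+(\aleph_1\text{ is singular})$$
is consistent.

**A first case by hand.** Suppose there is an injection $\alpha\mapsto r_\alpha$ of $\omega_1$ into $\omega^\omega$. For $A\subseteq\omega_1$ the set $\{(r_\alpha,\langle\alpha,\alpha,\dots\rangle):\alpha\in A\}$ is closed: if $(z,f)$ is in its closure, then any basic neighborhood fixing $z{\restriction}n$ and $f{\restriction}n$ ($n\ge1$) meets the set, so $f(0)=\dots=f(n-1)=\alpha$ for one and the same $\alpha=f(0)\in A$ and $z{\restriction}n=r_\alpha{\restriction}n$. Hence $\{r_\alpha:\alpha\in A\}$ is $\aleph_1$-Suslin, and different $A$ give different sets. So $2^{\aleph_1}\le|S_{\aleph_1}|$. This proves the ZFC statement. It also shows that a model answering our question can have no $\omega_1$-sequence of distinct reals.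

**The answer.** For an ordinal $\lambda$ and a set $\nu$ of colors, $\lambda\to(\omega)^{<\omega}_\nu$ means: for every $f:[\lambda]^{<\omega}\to\nu$ there is $H\subseteq\lambda$ of order type $\omega$ such that $f$ is constant on $[H]^n$ for every $n$.

**Definition 3.** $\lambda$ is *$\omega$-Erdős* if $\lambda$ is a regular uncountable cardinal and $\lambda\to(\omega)^{<\omega}_\nu$ for all $\nu<\lambda$.

In ZFC, $\omega_1$ is not $\omega$-Erdős (Lemma 8(ii) below). A measurable cardinal $\lambda$ is $\omega$-Erdős, by Rowbottom's theorem. Moreover, if $j:V\to N$ has critical point $\lambda$, then $V_{\lambda+1}\subseteq N$, so $N\models$ "$\lambda$ is $\omega$-Erdős". For each $\xi<\lambda$, $N$ thinks there is an $\omega$-Erdős cardinal strictly between $j(\xi)=\xi$ and $j(\lambda)$. By elementarity there is one between $\xi$ and $\lambda$. So below a measurable cardinal there are infinitely many $\omega$-Erdős cardinals.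

**Theorem A.** If $V\models$ ZFC + "there are infinitely many $\omega$-Erdős cardinals", then $V$ has a symmetric extension $M\models$ ZF + $\mathrm{cf}(\aleph_1)=\omega$ + "there is no injection $\mathcal P(\aleph_1)\to S_\infty$". In particular $M\models(2^{\aleph_1}\not\le|S_{\aleph_1}|)$ + ($\aleph_1$ is singular).

**Theorem B (ZF).** If $\mathrm{cf}(\aleph_1)=\omega$ and $2^{\aleph_1}\not\le|S_{\aleph_1}|$, then for every set $X$ of ordinals the $\omega$-Erdős cardinals of $L[X]$ are unbounded in $\aleph_1$.

**Theorem C.** The following are equiconsistent: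

(a) ZFC + there are infinitely many $\omega$-Erdős cardinals;

(b) ZF + $2^{\aleph_1}\not\le|S_{\aleph_1}|$ + $\aleph_1$ is singular;

(c) ZF + there is no injection $\mathcal P(\aleph_1)\to S_\infty$ + $\aleph_1$ is singular.

Moreover (a) proves Con(ZFC + there is a generic Vopěnka cardinal).

So the answer is yes: the theory is consistent relative to ZFC + a measurable cardinal, and already relative to (a), which is optimal. If (a) is consistent, adding "$\aleph_1$ is singular" strictly raises the consistency strength.

## 3. Coding subsets of a singular $\omega_1$ by rigid colorings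

We begin with the lower bound, because it shows why shift-invariance is the right notion. To inject $\mathcal P(\omega_1)$ into $S_{\aleph_1}$, the natural plan is to let a real $x$ describe a countable piece of $(\omega_1,<,A)$, with a hidden witness $g\in\omega_1^\omega$ saying where the piece sits. View $x$ as coding $x_0:\omega^2\to\omega$ and $x_1:\omega\to\omega$, and let $\Phi^0(A)$ be the projection of the closed set of all $(x,g)$ with
$$x_0(n,n')=0\Leftrightarrow g(n)<g(n'),\qquad x_1(n)=0\Leftrightarrow g(n)\in A\qquad(n,n'<\omega).$$
This map is not injective. Let $A$ be the set of even countable ordinals (a limit ordinal or $0$, plus an even natural number), and $A'$ the set of odd ones. If $(x,g)$ is a witness for $A$, put $g'(n)=\omega\cdot g(n)+\varepsilon(n)$, where $\varepsilon(n)=1$ if $x_1(n)=0$ and $\varepsilon(n)=0$ otherwise. Since $\varepsilon(n)$ depends only on $g(n)$, the map $g(n)\mapsto g'(n)$ is well defined and strictly order-preserving, and $g'(n)\in A'$ iff $x_1(n)=0$. So $x\in\Phi^0(A')$. By the symmetric argument $\Phi^0(A)=\Phi^0(A')$. The plan breaks because a closed condition on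 $g$ does not force the range of $g$ to be an initial segment: two witnesses for the same real differ by an order-preserving map which may move points. Lemma 2 tells us how to prevent it: make $x$ record a rigid coloring as well.

**Proposition 4 (ZF).** Let $\langle\nu_k:k<\omega\rangle$ be a strictly increasing cofinal sequence of infinite ordinals in $\omega_1$, let $\mu<\omega_1$ be an infinite ordinal, and let $\langle f_k:k<\omega\rangle$ be a sequence such that $f_k:[\nu_k]^{<\omega}\to\mu$ has no shift-invariant sequence. Then there is an injection $\mathcal P(\omega_1)\to S_{\aleph_1}$.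

*Proof.* **Step 1: the sets.** Fix a bijection $i:\omega\to\mu$, and by a fixed coding view $x\in\omega^\omega$ as a triple $x_0:\omega^2\to\omega$, $x_1:\omega\to\omega$, $x_2:[\omega]^{<\omega}\to\omega$. For $A\subseteq\omega_1$ let $K_A$ be the set of all $(k^\frown x,g)\in\omega^\omega\times\omega_1^\omega$ such that for all $n,n'\in\omega$ and finite $a\subseteq\omega$:
$$g(n)<\nu_k,\quad x_0(n,n')=0\Leftrightarrow g(n)<g(n'),\quad x_1(n)=0\Leftrightarrow g(n)\in A,\quad i(x_2(a))=f_k(g[a]). \tag{2}$$
Each single condition depends on finitely many coordinates, so $K_A$ is closed. Its projection $\Phi(A)$ is therefore in $S_{\aleph_1}$.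

**Step 2: $\Phi$ is injective.** Let $\Phi(A)=\Phi(A')$ and $k<\omega$. As $\nu_k$ is countably infinite, pick a bijection $g:\omega\to\nu_k$, and read off from (2) a real $x$ with $(k^\frown x,g)\in K_A$. Then $k^\frown x\in\Phi(A')$, so $(k^\frown x,g')\in K_{A'}$ for some $g'$. Note that $k$ is part of the real, so both witnesses refer to the same $\nu_k$ and $f_k$. This is the use of $\mathrm{cf}(\omega_1)=\omega$. Let $d=g'\circ g^{-1}:\nu_k\to\nu_k$. By (2), $g(n)<g(n')$ iff $x_0(n,n')=0$ iff $g'(n)<g'(n')$, so $d$ is strictly order-preserving. If $a=g[b]$, then $f_k(a)=i(x_2(b))=f_k(g'[b])=f_k(d[a])$. Also $\alpha\in A$ iff $d(\alpha)\in A'$. By Lemma 2, $d=\mathrm{id}$, so $A\cap\nu_k=A'\cap\nu_k$. As $k$ was arbitrary, $A=A'$. ∎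

To get Theorem B we must find the colorings. If some infinite $\mu<\omega_1$ satisfies $\nu\not\rightsquigarrow\mu$ in $L[X]$ for all $\nu<\omega_1$, they will be there. What if some $\nu\rightsquigarrow\mu$? The least such $\nu$ turns out to be $\omega$-Erdős. Proving this takes the tool of the next section, which is also the engine of Theorem A.

## 4. From a shift on a Skolem hull to a total map in a generic extension

In Sections 4 to 7 we assume ZFC. $H_\chi$ is the set of sets with transitive closure of size $<\chi$. The *type* of a tuple in a structure $\mathcal A$ is the set of formulas of the language of $\mathcal A$ that it satisfies. $\mathrm{Coll}(\omega,\delta)$ is the set of finite partial functions $\omega\to\delta$, ordered by reverse inclusion.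

The first lemma turns a shift-invariant sequence for the coloring "type" into an elementary map.

**Lemma 5 (shift).** Let $\mathcal A$ be an expansion of $(H_\chi,\in,\lhd)$, with $\chi$ regular uncountable and $\lhd$ a well-order of $H_\chi$. Let $\langle\alpha_n\rangle_{n<\omega}$ be a strictly increasing sequence of ordinals in $H_\chi$ such that for all finite $s\subseteq\omega$ the increasing tuples $\langle\alpha_i:i\in s\rangle$ and $\langle\alpha_{i+1}:i\in s\rangle$ have the same type in $\mathcal A$. Let $Z\prec\mathcal A$ be the Skolem hull of $\{\alpha_n:n<\omega\}$. Then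
$$e(t(\alpha_{i_1},\dots,\alpha_{i_n}))=t(\alpha_{i_1+1},\dots,\alpha_{i_n+1})\qquad(t\text{ a Skolem term},\ i_1<\dots<i_n)$$
defines an elementary $e:Z\to Z$ with $e(\alpha_n)=\alpha_{n+1}$, fixing everything named by a constant of $\mathcal A$.

*Proof.* Skolem functions are definable in $\mathcal A$: take the $\lhd$-least witness. By adding dummy variables, any finitely many elements of $Z$ can be written $t_1(\vec\alpha),\dots,t_l(\vec\alpha)$ with one tuple $\vec\alpha=\langle\alpha_i:i\in s\rangle$. Put $\vec\alpha^+=\langle\alpha_{i+1}:i\in s\rangle$. For each formula $\varphi$, equality of types gives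
$$\mathcal A\models\varphi(t_1(\vec\alpha),\dots,t_l(\vec\alpha))\iff\mathcal A\models\varphi(t_1(\vec\alpha^+),\dots,t_l(\vec\alpha^+)).$$
With $\varphi$ the formula $v_1=v_2$, this shows that $e$ is well defined. For general $\varphi$ it shows that $e$ is elementary, because $Z\prec\mathcal A$. The term $t(v)=v$ gives $e(\alpha_n)=\alpha_{n+1}$, and constant terms give the last statement. ∎

We want maps defined on a whole ordinal $\delta$, but $e$ is defined only on $Z\cap\delta$, and $Z$ may be much smaller than $\delta$. If $\delta$ were enumerated as $\langle t(n):n<\omega\rangle$ by some $t\in Z$, we would search for a map along $t$: the tree of finite attempts has a branch given by $e$. For uncountable $\delta$ there is no such $t$ in $V$. If $t$ is added generically, the tree of attempts lives in the extension, and $e$ does not act on all of its entries. The way around is to approximate, in the ground model, the rank function that would witness failure of the search.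

**Definition 6.** Let $\delta,\delta'$ be infinite ordinals and $\mathcal K$ a set of finite partial functions from $\delta$ to $\delta'$, closed under subsets. An *obstruction* to $\mathcal K$ is a pair $(p,\varrho)$, where $p\in\mathrm{Coll}(\omega,\delta)$ and $\varrho$ is a set of triples $(q,s,\theta)$ with $q\le p$ in $\mathrm{Coll}(\omega,\delta)$, $s\in\delta'^{<\omega}$, $\mathrm{lh}(s)\subseteq\mathrm{dom}(q)$ and $\theta$ an ordinal, such that:

* (O1) if $q\le p$, $s\in\delta'^{<\omega}$, $\mathrm{lh}(s)\subseteq\mathrm{dom}(q)$ and $\{(q(n),s(n)):n<\mathrm{lh}(s)\}$ is a function in $\mathcal K$, then there are $q'\le q$ and $\theta$ with $(q',s,\theta)\in\varrho$;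
* (O2) if $(q,s,\theta),(q',s',\theta')\in\varrho$, $q'\le q$ and $s'$ properly end-extends $s$, then $\theta'<\theta$.

Read $(q,s,\theta)$ as "$q$ promises that the attempt $s$ has rank $\theta$". Example: let $\delta=\delta'=\omega$ and let $\mathcal K$ be the set of finite strictly decreasing partial maps $\omega\to\omega$. No total map works. An obstruction is $p=\emptyset$ with the following triples, for $q,s$ as in (O1). All $(q,\emptyset,\omega)$ are in. If $s\ne\emptyset$ and there is $L\subseteq\mathrm{dom}(q)$, $L\in\omega$, with $\{q(0)+1,\dots,q(0)+s(0)+1\}\subseteq\{q(n):n<L\}$, take the least such $L$ and put in $(q,s,L-\mathrm{lh}(s))$. Here $\mathrm{lh}(s)<L$, since otherwise $s$ would assign $s(0)+1$ distinct values below $s(0)$. (O1) holds because any $q$ can be extended so that $L$ exists. (O2) holds because $L$ depends only on $q(0)$, $s(0)$ and the initial part of $q$, all preserved when $q$ and $s$ are extended, and because each $L-\mathrm{lh}(s)$ is a natural number, hence less than $\omega$.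

**Lemma 7 (reflection).** Let $\chi$ be regular with $2^{|\delta|+|\delta'|}<\chi$, and $\mathcal K$ as in Definition 6.

(a) If $H_\chi$ contains no obstruction to $\mathcal K$, then $\mathrm{Coll}(\omega,\delta)$ forces that there is a total $d:\delta\to\delta'$ all of whose finite subfunctions are in $\mathcal K$.

(b) Let $Z\prec(H_\chi,\in,\lhd)$ with $\delta,\delta',\mathcal K\in Z$, and let $e:Z\to Z$ be a function such that every finite subset of $e{\restriction}(Z\cap\delta)$ is in $\mathcal K$. Then $H_\chi$ contains no obstruction to $\mathcal K$, so the conclusion of (a) holds.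

*Proof of (a): a failed search yields an obstruction.* For a surjection $t:\omega\to\delta$ let $S(t)$ be the tree of all $s\in\delta'^{<\omega}$ such that $\{(t(n),s(n)):n<\mathrm{lh}(s)\}$ is a function in $\mathcal K$. An infinite branch $\langle\beta_n\rangle$ gives a function $d$ with $d(t(n))=\beta_n$. It is total since $t$ is onto, and its finite subfunctions are in $\mathcal K$ since $\mathcal K$ is closed under subsets. So if the conclusion fails, some $p$ forces that $S(\dot t)$ has no infinite branch, where $\dot t$ is the generic surjection.

Then there is a name $\dot\rho$ such that $p$ forces $\dot\rho$ to be a rank function on $S(\dot t)$, strictly decreasing along proper end-extension. Its values can be taken below $\mu^{+V}$, where $\mu=|\delta|+|\delta'|$: the tree ranks form an ordinal of size at most $|\delta'|$, and $\mathrm{Coll}(\omega,\delta)$, having size $|\delta|$, preserves the cardinal $\mu^{+V}$. Let $\varrho$ be the set of $(q,s,\theta)$ with $q\le p$, $\mathrm{lh}(s)\subseteq\mathrm{dom}(q)$, $\{(q(n),s(n)):n<\mathrm{lh}(s)\}$ a function in $\mathcal K$, and $q\Vdash\dot\rho(\check s)=\check\theta$.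

If $q,s$ are as in (O1), then $q\Vdash\check s\in S(\dot t)$, because $q$ decides $\dot t{\restriction}\mathrm{lh}(s)$. So some $q'\le q$ decides $\dot\rho(\check s)$, and (O1) holds. For (O2), $q'$ forces both $\dot\rho(s)=\theta$ and $\dot\rho(s')=\theta'$, so $\theta'<\theta$. Finally $\varrho$ is a set of at most $\mu^+\le2^\mu<\chi$ triples with transitive closures of size at most $\mu$, so $(p,\varrho)\in H_\chi$.

*Proof of (b): $e$ turns an obstruction into a descending sequence of ordinals.* Suppose $H_\chi$ contains an obstruction. By elementarity there is one, $(p,\varrho)$, in $Z$. If $q\in Z$ is a condition, it is finite, so $q(n)\in Z$ for $n\in\mathrm{dom}(q)$. Hence $e\circ(q{\restriction}n)$, a finite sequence of elements of $Z\cap\delta'$, is in $Z$ whenever $n\subseteq\mathrm{dom}(q)$. We choose conditions $p\ge q_0\ge q_1\ge\cdots$ in $Z$ and ordinals $\theta_n$ with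
$$n\subseteq\mathrm{dom}(q_n)\quad\text{and}\quad(q_n,\ e\circ(q_n{\restriction}n),\ \theta_n)\in\varrho.$$
For $n=0$, apply (O1) to $q=p$ and $s=\emptyset$ (the empty function is in $\mathcal K$); by elementarity $q_0$ and $\theta_0$ can be chosen in $Z$. Given $q_n$, extend it in $Z$ to $q$ with $n+1\subseteq\mathrm{dom}(q)$, and let $s=e\circ(q{\restriction}(n+1))$. Then $\{(q(k),s(k)):k\le n\}$ is a finite subset of $e{\restriction}(Z\cap\delta)$, so it is a function in $\mathcal K$. By (O1) and elementarity there are $q_{n+1}\le q$ and $\theta_{n+1}$ in $Z$ with $(q_{n+1},s,\theta_{n+1})\in\varrho$, and $s=e\circ(q_{n+1}{\restriction}(n+1))$ since $q_{n+1}\le q$. Now $e\circ(q_{n+1}{\restriction}(n+1))$ properly end-extends $e\circ(q_n{\restriction}n)$, so (O2) gives $\theta_0>\theta_1>\cdots$, a contradiction. ∎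

## 5. The least $\lambda$ with $\lambda\rightsquigarrow\mu$ is $\omega$-Erdős

**Lemma 8 (ZFC).** (i) If $\lambda$ and $\nu$ are infinite cardinals and $\lambda\rightsquigarrow\nu$, then $2^\nu<\lambda$.

(ii) $\omega$-Erdős cardinals are strongly inaccessible.

(iii) Let $\mu$ be an infinite ordinal and $\lambda$ the least ordinal with $\lambda\rightsquigarrow\mu$ (if one exists). Then $\lambda>\mu$ and $\lambda$ is $\omega$-Erdős.

*Proof of (i).* Suppose $\lambda\le2^\nu$. Choose distinct $x_\alpha\in{}^\nu2$ for $\alpha<\lambda$. For $\alpha<\beta$ put $f(\{\alpha,\beta\})=(d,x_\alpha(d))$, where $d$ is least with $x_\alpha(d)\ne x_\beta(d)$, and let $f$ be constant on other sets. There are $\nu$ colors. If $\langle\alpha_n\rangle$ is $f$-shift-invariant, let $(d,\varepsilon)=f(\{\alpha_0,\alpha_1\})=f(\{\alpha_1,\alpha_2\})$. The first equation gives $x_{\alpha_1}(d)\ne x_{\alpha_0}(d)=\varepsilon$, the second gives $x_{\alpha_1}(d)=\varepsilon$, a contradiction.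

*Proof of (ii).* Homogeneous sets of type $\omega$ give shift-invariant sequences, so $\lambda\rightsquigarrow\nu$ for all infinite cardinals $\nu<\lambda$. Apply (i) and the regularity of $\lambda$.

*Proof of (iii).* If $\lambda\le\mu$, then $f(\{\alpha\})=\alpha$ (constant on other sets) has no shift-invariant sequence. So $\lambda>\mu$. By minimality of $\lambda$ we can fix, for each $\xi<\lambda$, a function $g_\xi:[\xi]^{<\omega}\to\mu$ without a shift-invariant sequence.

**Step 1: more colors.** *If $\xi<\lambda$ and $f:[\lambda]^{<\omega}\to\xi$, then $f$ has a shift-invariant sequence.* We compress $f$ to $|\mu|$ colors, keeping just enough to see that the values of $f$ cannot move. For $a=\{a_1<\dots<a_n\}$ and $b\subseteq\{1,\dots,n\}$ let $a_b=\{a_i:i\in b\}$. Let $f'(a)$ record, for all $b,b'\subseteq\{1,\dots,n\}$, which of $<,=,>$ holds between $f(a_b)$ and $f(a_{b'})$, and, for all sets $\mathfrak B$ of subsets of $\{1,\dots,n\}$, the value $g_\xi(\{f(a_b):b\in\mathfrak B\})$. This is a finite amount of data from a set of size $|\mu|$, so $f'$ has at most $|\mu|$ values and has a shift-invariant sequence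 $\langle\alpha_n\rangle$.

For finite $s$ let $\beta_s=f(\{\alpha_i:i\in s\})$. Suppose $\beta_s\neq\beta_{s+1}$. By invariance of $f'$ on $\{\alpha_i:i\in(s+n)\cup(s+n+1)\}$, the relation between $\beta_{s+n}$ and $\beta_{s+n+1}$ is the same as that between $\beta_{s+n+1}$ and $\beta_{s+n+2}$. So it is the same for all $n$, and $\langle\beta_{s+n}\rangle_n$ is strictly monotone, hence strictly increasing, as ordinals admit no infinite descent. By invariance of $f'$ on $\{\alpha_i:i\in\bigcup_{n\in t}(s+n)\}$ for finite $t$, with $\mathfrak B$ the set of positions of the blocks $s+n$, $n\in t$,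
$$g_\xi(\{\beta_{s+n}:n\in t\})=g_\xi(\{\beta_{s+n+1}:n\in t\}).$$
So $\langle\beta_{s+n}\rangle_n$ is $g_\xi$-shift-invariant, a contradiction. Thus $\beta_s=\beta_{s+1}$ for all $s$.

**Step 2: $\lambda$ is a regular uncountable cardinal.** If $\lambda=\eta+1$, let $f(a)=g_\eta(a\setminus\{\eta\})$. A shift-invariant sequence for $f$ is strictly increasing of length $\omega$ in $\eta+1$, so it lies in $\eta$ and is $g_\eta$-shift-invariant, a contradiction. So $\lambda$ is a limit. Suppose $\rho=\mathrm{cf}(\lambda)<\lambda$. Let $\langle\delta_i:i<\rho\rangle$ be increasing, continuous and cofinal in $\lambda$ with $\delta_0=0$, and let $\iota(\alpha)=i$ iff $\alpha\in[\delta_i,\delta_{i+1})$. For $a\ne\emptyset$ let $f(a)=(\iota(\min a),g_{\delta_{i+1}}(a))$ if $a\subseteq[\delta_i,\delta_{i+1})$ for some $i$, and $f(a)=(\iota(\min a),0)$ otherwise; $f(\emptyset)$ is arbitrary. There are at most $|\max(\rho,\mu)|$ colors and $\max(\rho,\mu)<\lambda$, so Step 1 gives a shift-invariant sequence. By invariance on singletons its members have the same $\iota$-value $i$. So it lies in $[\delta_i,\delta_{i+1})$ and is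 $g_{\delta_{i+1}}$-shift-invariant, a contradiction. Hence $\lambda$ is regular, and $\lambda>\mu\ge\omega$.

**Step 3: $\lambda$ is a strong limit.** For an infinite cardinal $\nu<\lambda$, Step 1 gives $\lambda\rightsquigarrow\nu$, so $2^\nu<\lambda$ by (i).

**Step 4: from a shift to homogeneity.** It suffices to prove $\lambda\to(\omega)^{<\omega}_\nu$ for each infinite cardinal $\nu<\lambda$. Let $F:[\lambda]^{<\omega}\to\nu$. A shift-invariant sequence for $F$ need not be homogeneous: moving all entries at once does not allow us to move only a tail. So we look for a sequence whose shift can be made to fix everything below a chosen entry.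

Let $\chi>2^\lambda$ be regular, and let $\mathcal A$ be $(H_\chi,\in,\lhd)$ with constants for $\lambda,F,\nu$ and all ordinals $<\nu$. Color $a\in[\lambda]^{<\omega}$ by the type in $\mathcal A$ of its increasing enumeration. There are at most $2^\nu<\lambda$ colors, so Step 1 and Lemma 5 give $\langle\alpha_n\rangle$, $Z$ and $e$. Let $\gamma$ be the least ordinal in $Z$ with $e(\gamma)\neq\gamma$. Then $\gamma\le\alpha_0<\lambda$. If $e(\gamma)<\gamma$, then $e(e(\gamma))<e(\gamma)$ by elementarity, although $e(\gamma)$ is not moved, by minimality of $\gamma$. So $e(\gamma)>\gamma$, and $\gamma_n:=e^n(\gamma)$ is strictly increasing, and it stays below $\lambda$ as $e(\lambda)=\lambda$. We show that $\{\gamma_n:n<\omega\}$ is homogeneous for $F$.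

For $\vec\beta=(\beta_0<\dots<\beta_N)$ in $\lambda$ let $\mathcal K(\vec\beta)$ be the set of finite strictly order-preserving partial $d:\lambda\to\lambda$ such that $F(d[a])=F(a)$ for all $a\subseteq\mathrm{dom}(d)$, $d(\alpha)=\alpha$ for $\alpha\in\mathrm{dom}(d)\cap\beta_0$, and $d(\beta_i)=\beta_{i+1}$ whenever $i<N$ and $\beta_i\in\mathrm{dom}(d)$. It is closed under subsets. Call $\vec\beta$ *good* if $H_\chi$ contains no obstruction to $\mathcal K(\vec\beta)$, with $\delta=\delta'=\lambda$. Goodness is expressed by a formula in $\mathcal A$.

First, $(\gamma_0,\dots,\gamma_N)$ is good by Lemma 7(b). Indeed $\mathcal K(\gamma_0,\dots,\gamma_N)$ is definable from elements of $Z$, so it is in $Z$. The map $e{\restriction}(Z\cap\lambda)$ goes into $\lambda$, is order-preserving, is the identity on $Z\cap\gamma_0$, and maps $\gamma_i$ to $\gamma_{i+1}$. For finite $a\subseteq Z\cap\lambda$ we have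
$$F(e[a])=F(e(a))=e(F(a))=F(a),$$
since $e$ fixes $F$ and every ordinal $<\nu$. So its finite subsets lie in $\mathcal K(\gamma_0,\dots,\gamma_N)$. Next, by elementarity of $e^j:Z\to Z$, every $(\gamma_j,\dots,\gamma_{j+N})$ is good. This is where expressing the existence of maps inside $H_\chi$ pays off: we have moved the cut point from $\gamma_0$ to $\gamma_j$. By Lemma 7(a), in some generic extension there is $d:\lambda\to\lambda$ with $F(d[a])=F(a)$ for all $a\in[\lambda]^{<\omega}$, $d{\restriction}\gamma_j=\mathrm{id}$, and $d(\gamma_i)=\gamma_{i+1}$ for $j\le i<j+N$. With $N$ large enough, we conclude: if $0\le r\le n$ and $i_1<\dots<i_r<j\le i_{r+1}<\dots<i_n$, then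
$$F(\{\gamma_{i_1},\dots,\gamma_{i_n}\})=F(\{\gamma_{i_1},\dots,\gamma_{i_r},\gamma_{i_{r+1}+1},\dots,\gamma_{i_n+1}\}). \tag{3}$$
This is a statement about $F\in V$, so it holds in $V$. Now start from the indices $(0,\dots,n-1)$. Shift the whole tuple $i_1$ times, reaching $(i_1,i_1+1,\dots,i_1+n-1)$. Shift the tail from the second entry on $i_2-i_1-1$ times, then the tail from the third entry on, and so on. By (3) the color never changes, so $F(\{\gamma_{i_1},\dots,\gamma_{i_n}\})=F(\{\gamma_0,\dots,\gamma_{n-1}\})$ for all $i_1<\dots<i_n$. ∎

**Proof of Theorem B.** We prove the contrapositive in ZF. Assume $\mathrm{cf}(\aleph_1)=\omega$, $X$ is a set of ordinals, and $\mu<\omega_1$ is an infinite ordinal such that no $\lambda\in(\mu,\omega_1)$ is $\omega$-Erdős in $L[X]$. Apply Lemma 8(iii) in $L[X]$, a model of ZFC. If some $\nu<\omega_1$ satisfied $(\nu\rightsquigarrow\mu)^{L[X]}$, the least such $\nu$ would be $\omega$-Erdős in $L[X]$ and lie in $(\mu,\omega_1)$. So there is none. For $\nu<\omega_1$ let $f_\nu\in L[X]$ be the $<_{L[X]}$-least $f:[\nu]^{<\omega}\to\mu$ with no shift-invariant sequence in $L[X]$.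 The definable well-order of $L[X]$ replaces choice here.

Then $f_\nu$ has no shift-invariant sequence in $V$ either. Consider the tree of all finite increasing sequences $\langle\alpha_0,\dots,\alpha_{l-1}\rangle$ in $\nu$ such that (1) holds for all $s$ with $s\cup(s+1)\subseteq l$. It is in $L[X]$, and its infinite branches are the shift-invariant sequences. A branch in $V$ would give one in $L[X]$ by absoluteness of well-foundedness. Fix a strictly increasing cofinal sequence $\langle\nu_k\rangle$ of infinite ordinals in $\omega_1$. Proposition 4 with $f_k=f_{\nu_k}$ gives an injection $\mathcal P(\omega_1)\to S_{\aleph_1}$. ∎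

A consequence for model building: if $\omega_1=\aleph_\omega^L$, then $\mathrm{cf}(\omega_1)=\omega$, and no ordinal below $\omega_1$ is inaccessible in $L$. By Lemma 8(ii) in $L$ and Theorem B, $2^{\aleph_1}\le|S_{\aleph_1}|$. So collapsing $\aleph_1^L,\aleph_2^L,\dots$ and making $\aleph_\omega^L$ the new $\omega_1$ cannot answer the question. Below, $\omega$-Erdős cardinals take the place of the $\aleph_n^L$.

## 6. Generic embeddings between trees

**Definition 9.** Let $N,N'$ be trees on $\omega\times\gamma$, with $\gamma$ an infinite ordinal. An *embedding* of $N$ into $N'$ is a map $j:\gamma\to\gamma$ such that $(s,u)\in N$ implies $(s,j\circ u)\in N'$. In a ZFC model $W\ni N,N'$, let $N\le N'$ mean that $\mathrm{Coll}(\omega,\gamma)$ forces an embedding of $N$ into $N'$ to exist.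

The purpose: an embedding carries a branch $(z,f)$ of $N$ to the branch $(z,j\circ f)$ of $N'$, so it yields $p[N]\subseteq p[N']$. Example: for $a\subseteq\omega$ let $N_a$ consist of $(\emptyset,\emptyset)$ and all pairs $(\langle c,\dots,c\rangle,\langle c,\dots,c\rangle)$ of equal length with $c\in a$. An embedding of $N_a$ into $N_b$ must satisfy $j(c)=c\in b$ for $c\in a$, so $N_a\le N_b$ iff $a\subseteq b$. Embeddability is stronger than inclusion of projections: the trees $\{(0^n,0^n):n<\omega\}$ and $\{(0^n,\langle0,1,\dots,n-1\rangle):n<\omega\}$ have the same projection, but $j\circ\langle0,0\rangle=\langle j(0),j(0)\rangle\ne\langle0,1\rangle$, so the first does not embed into the second.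

**Lemma 10.** Let $W'\supseteq W\ni N,N'$ be a generic extension of $W$. Then $W\models N\le N'$ iff $W'\models N\le N'$.

*Proof.* ($\Rightarrow$) $\mathrm{Coll}(\omega,\gamma)$ is the same set in both models, and a generic over $W'$ is generic over $W$. ($\Leftarrow$) Otherwise some $p$ forces over $W$ that there is no embedding. Let $g\ni p$ be generic over $W'$, with surjection $t:\omega\to\gamma$. In $W[g]$, consider the tree of all $s\in\gamma^{<\omega}$ such that $\{(t(n),s(n)):n<\mathrm{lh}(s)\}$ is a function $d$ satisfying $(\sigma,d\circ u)\in N'$ whenever $(\sigma,u)\in N$ and $\mathrm{ran}(u)\subseteq\mathrm{dom}(d)$. Its branches are exactly the embeddings, read along $t$. It has a branch in $W'[g]$, hence in $W[g]$ by absoluteness of well-foundedness. This contradicts $p\in g$. ∎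

**Lemma 11.** If $\lambda\to(\omega)^{<\omega}_{2^{\aleph_0}}$ and $\langle N_\zeta:\zeta<\lambda\rangle$ is a sequence of trees on $\omega\times\gamma$ ($\gamma$ any infinite ordinal), then $N_\zeta\le N_{\zeta'}$ for some $\zeta<\zeta'<\lambda$.

*Proof.* There is no bound on $\gamma$ here, which is why Lemma 7 is needed. Let $\chi$ be large and regular, and $\mathcal A=(H_\chi,\in,\lhd)$ with constants for $\langle N_\zeta\rangle$ and $\gamma$. Color $a\in[\lambda]^{<\omega}$ by the type in $\mathcal A$ of its increasing enumeration. The language is countable, so there are at most $2^{\aleph_0}$ types. A homogeneous set $\{\alpha_0<\alpha_1<\cdots\}$ yields $Z,e$ by Lemma 5, with $e(N_{\alpha_0})=N_{\alpha_1}$ and $e(\gamma)=\gamma$. Let $\mathcal K\in Z$ be the set of finite partial $j:\gamma\to\gamma$ such that $(s,j\circ u)\in N_{\alpha_1}$ whenever $(s,u)\in N_{\alpha_0}$ and $\mathrm{ran}(u)\subseteq\mathrm{dom}(j)$. It is closed under subsets. If $j$ is a finite subset of $e{\restriction}(Z\cap\gamma)$ and $(s,u)$ is such a pair, then $(s,u)\in Z$, being built from finitely many elements of $Z$, and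
$$(s,j\circ u)=(s,e\circ u)=e((s,u))\in e(N_{\alpha_0})=N_{\alpha_1}.$$
So $j\in\mathcal K$. Lemma 7(b), with $\delta=\delta'=\gamma$, shows that $\mathrm{Coll}(\omega,\gamma)$ forces a total $d:\gamma\to\gamma$ all of whose finite subfunctions are in $\mathcal K$. Since each $u$ has finite range, $d$ is an embedding of $N_{\alpha_0}$ into $N_{\alpha_1}$. ∎

Note the asymmetry: Lemma 11 gives an embedding forward, from the smaller index to the larger one, and says nothing about the other direction.

## 7. Closed forcing and small forcing preserve the partition property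

A forcing is *$\lambda$-closed* if descending sequences of length $<\lambda$ have lower bounds. Such forcing adds no new sequences of length $<\lambda$ of ground model elements. We shall need Lemma 11 in forcing extensions, and this section tells us in which ones.

**Lemma 12.** Let $\lambda$ be regular uncountable.

(i) $\lambda$-closed forcing preserves $\lambda\to(\omega)^{<\omega}_\nu$ for each $\nu<\lambda$.

(ii) If $\lambda$ is a strong limit, $\lambda\to(\omega)^{<\omega}_\nu$ for all $\nu<\lambda$, and $|R|<\lambda$, then $R$ preserves "$\lambda\to(\omega)^{<\omega}_\nu$ for all $\nu<\lambda$".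

*Proof.* (i) Let $y_0\Vdash\dot f:[\lambda]^{<\omega}\to\nu$. Build a descending $\langle y_\alpha:\alpha<\lambda\rangle$ with $y_{\alpha+1}$ deciding $\dot f{\restriction}[\alpha]^{<\omega}$. This is possible since $|[\alpha]^{<\omega}|<\lambda$, and at limits we use closure. Let $f^*:[\lambda]^{<\omega}\to\nu$ be the function of decided values, and let $H$ of type $\omega$ be homogeneous for $f^*$. As $\lambda$ is regular uncountable, $H\subseteq\alpha$ for some $\alpha<\lambda$. Then $y_{\alpha+1}\le y_0$ forces $H$ to be homogeneous for $\dot f$. As $y_0$ was arbitrary, this suffices.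

(ii) Let $\dot f$ be an $R$-name for a function $[\lambda]^{<\omega}\to\nu$, without loss of generality forced by the trivial condition. Color $a$ by $\{(r,i)\in R\times\nu:r\Vdash\dot f(\check a)=i\}$. There are fewer than $\lambda$ colors, as $\lambda$ is a strong limit. Let $H$ be homogeneous for this coloring, with color $D_n$ on $[H]^n$. In the extension by $h$, the value of $\dot f$ at $a\in[H]^n$ is the $i$ such that $(r,i)\in D_n$ for some $r\in h$. It depends only on $n$. ∎

## 8. A symmetric extension in which $\sup_k\lambda_k$ becomes $\aleph_1$

We turn to Theorem A. Let $V\models$ ZFC, let $\lambda_0<\lambda_1<\cdots$ be $\omega$-Erdős, hence inaccessible (Lemma 8(ii)), and put $\kappa=\sup_k\lambda_k$. We want $\kappa=\aleph_1$ with cofinality $\omega$, and many indiscernible subsets $A_i$ of $\kappa$.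

**The forcing.** $Q_k$ is the set of partial functions $\lambda_k\to2$ of size $<\lambda_k$. It is $\lambda_k$-closed and has size $\lambda_k$. Let $Q=\prod_{k<\omega}Q_k$ with full support, and $C_k=\mathrm{Coll}(\omega,\lambda_k)$. A condition of $P$ is $p=(q,c)$ with $q=\langle q_i:i<\omega\rangle\in Q^\omega$ and $c\in\prod_kC_k$, both with finite support (in $i$, respectively $k$). So $P$ adds $\omega$ many subsets of $\kappa$, one for each coordinate $i$, each consisting of pieces in $\lambda_0,\lambda_1,\dots$, and it collapses every $\lambda_k$ to $\omega$.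

**The symmetries.** $\mathcal G$ is the group of pairs $(\vec\pi,\vec\rho)$ where the $\pi_k$ ($k<\omega$) are permutations of $\omega$, all the identity off one common finite set $D$, and the $\rho_k$ are arbitrary permutations of $\omega$. The action is $(\vec\pi,\vec\rho)(q,c)=(q',c')$ with
$$q'_{\pi_k(i)}(k)=q_i(k),\qquad c'_k=\{(\rho_k(n),\alpha):(n,\alpha)\in c_k\}.$$
Supports stay finite because of $D$. The permutation $\pi_k$ may depend on $k$, and Section 9 explains why this matters. For finite $E\subseteq\omega$ and $m<\omega$ let $H_{E,m}$ be the subgroup of those with $\pi_k{\restriction}E=\mathrm{id}$ for all $k$ and $\rho_k=\mathrm{id}$ for $k\le m$. Since $H_{E\cup E',\max(m,m')}\subseteq H_{E,m}\cap H_{E',m'}$, these generate a filter of subgroups.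

The filter is normal. Let $g=(\vec\pi,\vec\rho)\in\mathcal G$ have finite set $D$. We show $g^{-1}H_{E\cup D,m}\,g\subseteq H_{E,m}$, that is, $H_{E\cup D,m}\subseteq gH_{E,m}g^{-1}$, so that $gH_{E,m}g^{-1}$ is in the filter. Let $h\in H_{E\cup D,m}$ have first component $\langle h_k\rangle$, and let $i\in E$. If $i\in D$, then $\pi_k(i)\in D$ is fixed by $h_k$. If $i\notin D$, then $\pi_k(i)=i\in E$ is fixed by $h_k$. In both cases $\pi_k^{-1}h_k\pi_k(i)=i$. For $k\le m$ the $\rho$-component of $g^{-1}hg$ is a conjugate of the identity.

Recall the symmetric model. Elements of $\mathcal G$ act on $P$-names. A name is *supported by* $(E,m)$ if $H_{E,m}$ fixes it, and $HS$ is the class of names that hereditarily have a support. For $P$-generic $\Gamma$, $M=\{\dot x^\Gamma:\dot x\in HS\}$ is a transitive model of ZF with $V\subseteq M\subseteq V[\Gamma]$. Let $\Vdash$ be the forcing relation for $M$. Then $p\Vdash\varphi(\dot x)$ iff $gp\Vdash\varphi(g\dot x)$ for $g\in\mathcal G$.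

Example: fix in $V$ a bijection $\varphi:\omega\times\kappa\to\kappa$, and let $\dot A_i$ be the canonical name for
$$\{\varphi(k,\beta):\exists p\in\Gamma\ \ q^p_i(k)(\beta)=1\},$$
namely $\{(\varphi(k,\beta)\check{\ },p):q_i^p(k)(\beta)=1\}$. An element of $H_{\{i\},0}$ does not change coordinate $i$ of any condition, so $\dot A_i$ is supported by $(\{i\},0)$.

Let $P_{E,m}=\{p\in P:q_i=1\ (i\notin E),\ c_k=\emptyset\ (k>m)\}$, and let $p{\restriction}(E,m)\in P_{E,m}$ be the restriction of $p$. $P_{E,m}$ is a factor of $P$.

**Lemma 13.** If $\dot x\in HS$ is supported by $(E,m)$, $v\in V$ and $p\Vdash\check v\in\dot x$, then $p{\restriction}(E,m)\Vdash\check v\in\dot x$. So every $x\in M$ with $x\subseteq V$ and with a name supported by $(E,m)$ is in $V[\Gamma\cap P_{E,m}]$.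

*Proof.* Otherwise some $p'\le p{\restriction}(E,m)$ forces $\check v\notin\dot x$. Choose a permutation $\pi$ of $\omega$ with finite support, fixing $E$ pointwise and moving the rest of the $q$-support of $p$ off the $q$-support of $p'$. Put $\pi_k=\pi$ for all $k$. For $k>m$ choose $\rho_k$ moving $\mathrm{dom}(c_k^p)$ off $\mathrm{dom}(c_k^{p'})$, and for $k\le m$ let $\rho_k=\mathrm{id}$. This gives $g\in H_{E,m}$. Now $gp$ and $p'$ are compatible: at coordinates $i\in E$ and at $c_k$, $k\le m$, $p'$ extends $gp$, which agrees with $p$ there. At $i\notin E$ at most one of the two is nontrivial. At $c_k$, $k>m$, the domains are disjoint. But $gp\Vdash\check v\in\dot x$, as $g\dot x=\dot x$. Contradiction. For the second statement, let $x\subseteq a\in V$. Then $x=\{v\in a:\exists p\in\Gamma\cap P_{E,m}\ \ p\Vdash\check v\in\dot x\}$. ∎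

**Proposition 14.** $\aleph_1^M=\kappa$ and $\mathrm{cf}^M(\kappa)=\omega$.

*Proof.* The $k$-th collapsing map $\omega\to\lambda_k$ has a name supported by $(\emptyset,k)$, so each $\lambda_k$ is countable in $M$. The sequence $\langle\lambda_k\rangle$ is in $V\subseteq M$. It remains to see that $\kappa$ is not countable in $M$. If it were, a surjection $\omega\to\kappa$, being a subset of $\omega\times\kappa$, would lie in some $V[\Gamma\cap P_{E,m}]$ by Lemma 13. But $P_{E,m}\cong R\times B$, where $R=\prod_{k\le m}C_k\times\prod_{i\in E}\prod_{k\le m}Q_k$ has size at most $\lambda_m$, and $B=\prod_{i\in E}\prod_{k>m}Q_k$ is $\lambda_{m+1}$-closed. So $\lambda_{m+1}$ remains a regular uncountable cardinal in the $B$-extension, and then in the $R$-extension of that, because $|R|<\lambda_{m+1}$. Contradiction. ∎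

## 9. No injection of $\mathcal P(\kappa)$ into $S_\infty$ in $M$

Suppose $p_0\in P$ forces that $\dot F:\mathcal P(\check\kappa)\to S_\infty$ is injective, with $\dot F\in HS$ supported by $(E_0,n)$. We derive a contradiction.

**Step 1: a tree whose name uses few coordinates.** Fix $i\notin E_0$. There are $p_1\le p_0$, an infinite ordinal $\gamma$ and $\dot T\in HS$ such that $p_1\Vdash$ "$\dot T$ is a tree on $\omega\times\check\gamma$ and $\dot F(\dot A_i)=p[\dot T]$". Choose $(E_1,m)$ supporting $\dot T$ with $E_0\cup\{i\}\subseteq E_1$ and $p_1\in P_{E_1,m}$. Let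
$$\tau=\Big\{((s,u)\check{\ },p):p\in P_{E_1,m},\ (s,u)\in\bigcup_l\omega^l\times\gamma^l,\ p\Vdash(s,u)\check{\ }\in\dot T\Big\}. \tag{4}$$
By Lemma 13, $\tau^\Gamma=\dot T^\Gamma\cap\bigcup_l\omega^l\times\gamma^l$ for every generic $\Gamma$, so $p_1\Vdash\tau=\dot T$. Since $H_{E_1,m}$ fixes $P_{E_1,m}$ pointwise, $\tau\in HS$ is supported by $(E_1,m)$. And $\tau$ is a $P_{E_1,m}$-name.

**Step 2: split the forcing into a small part and closed parts.** Put $\lambda=\lambda_{m+1}$ and
$$X=\prod_{k>m}Q_k,\qquad B=\prod_{i'\in E_1\setminus\{i\}}X,\qquad R=\prod_{k\le m}C_k\times\prod_{i'\in E_1}\prod_{k\le m}Q_k.$$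
Then $P_{E_1,m}\cong R\times B\times X$, where the last factor is the tail $k>m$ of coordinate $i$. Also $|R|<\lambda$, and $B,X$ are $\lambda$-closed. Write $p_1=(r^*,b^*,x^*)$, and for $(h,b,x)$ generic for $R\times B\times X$ let $N(h,b,x)$ be the value of $\tau$. If $(h,b,x)$ contains $p_1$, then $N(h,b,x)$ is a tree on $\omega\times\gamma$: extend $(h,b,x)$ to a $P$-generic filter. All generics used below are of this kind.

**Step 3: a symmetry that moves only a tail.** The first symmetry one would try exchanges coordinate $i$ with a coordinate $j\notin E_1$ completely. Here is where this stops working. To apply Lemma 11 we shall need $\lambda$ many mutually generic copies of the part that is moved, in an extension where $\lambda$ keeps its partition property. The moved part would contain $\prod_{k\le m}Q_k$. Already $Q_0$ is not $\lambda$-closed (the zero functions on $\alpha<\lambda_0$ have no lower bound of size $<\lambda_0$), so the full support product of $\lambda$ copies is not $\lambda$-closed, while the finite support product has size at least $\lambda$. Neither half of Lemma 12 applies. So we leave the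 pieces $k\le m$ alone.

Fix $j\notin E_1$, and let $\sigma\in\mathcal G$ have $\rho_k=\mathrm{id}$ for all $k$, $\pi_k=\mathrm{id}$ for $k\le m$, and $\pi_k=(i\ j)$ for $k>m$. Since $i,j\notin E_0$, we have $\sigma\in H_{E_0,n}$, so $\sigma\dot F=\dot F$. From $p_1\Vdash\dot F(\dot A_i)=p[\tau]$ we get
$$\sigma p_1\Vdash\dot F(\sigma\dot A_i)=p[\sigma\tau].$$
Let $\Gamma$ yield $h,b$ and the tails $x,x'$ of coordinates $i,j$. Then $\tau^\Gamma=N(h,b,x)$ and $(\sigma\tau)^\Gamma=\tau^{\sigma^{-1}\Gamma}=N(h,b,x')$, because for $p\in P_{E_1,m}$, $\sigma p$ is $p$ with its coordinate-$i$ tail moved to coordinate $j$. Moreover $(\sigma\dot A_i)^\Gamma$ is coded, via $\varphi$, by the part of coordinate $i$ with $k\le m$ together with $x'$. Regard $R\times B\times X\times X$ as the corresponding factor of $P$, the last $X$ being the tail $k>m$ of coordinate $j$. Then $p_1=(r^*,b^*,x^*,1)$ and $\sigma p_1=(r^*,b^*,1,x^*)$ have the common extension $(r^*,b^*,x^*,x^*)$.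

**Claim 15.** In the forcing $R\times B\times X\times X$ over $V$, with generic $(h,b,x,x')$, the condition $(r^*,b^*,x^*,x^*)$ forces: it is not the case that both $N(h,b,x)\le N(h,b,x')$ and $N(h,b,x')\le N(h,b,x)$.

*Proof.* This is where injectivity of $F$ enters. Otherwise some extension of $(r^*,b^*,x^*,x^*)$ forces both. Let $\Gamma$ be $P$-generic containing this extension, $M$ the resulting symmetric model, $F=\dot F^\Gamma$, $W=V[h,b,x,x']$, $N=N(h,b,x)$ and $N'=N(h,b,x')$. The filter $\Gamma\cap P_{E_1\cup\{j\},m}$ is in $M$, since $H_{E_1\cup\{j\},m}$ fixes $P_{E_1\cup\{j\},m}$ pointwise and so fixes its canonical name. Hence $(h,b,x,x')\in M$. Names in $V\subseteq M$ can be evaluated in $M$, so $W\subseteq M$.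

Let $z\in p[N]^M$, witnessed by $f\in M$, and let $g$ be $\mathrm{Coll}(\omega,\gamma)$-generic over $V[\Gamma]$. Since $W\models N\le N'$ and $g$ is generic over $W$, there is an embedding $j_0\in W[g]$ of $N$ into $N'$. So $j_0\circ f$ is a branch, in $V[\Gamma][g]$, of the tree $N'_z=\{u:(z{\restriction}\mathrm{lh}(u),u)\in N'\}$. As $N'_z\in M$ is a tree of finite sequences of ordinals, absoluteness of well-foundedness gives a branch of $N'_z$ in $M$. So $z\in p[N']^M$. By symmetry $p[N]^M=p[N']^M$. As $p_1,\sigma p_1\in\Gamma$, this says $F(\dot A_i^\Gamma)=F((\sigma\dot A_i)^\Gamma)$. But $\dot A_i^\Gamma\ne(\sigma\dot A_i)^\Gamma$, because $x\ne x'$ by genericity and $\varphi$ is injective. This contradicts $p_0\in\Gamma$. ∎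

**Step 4: absorb $B$.** Let $b\ni b^*$ be $B$-generic over $V$ and $V_1=V[b]$. Since $B$ is $\lambda$-closed, no new sequences of length $<\lambda$ of elements of $V$ are added. Hence in $V_1$, $\lambda$ is regular and a strong limit, $X$ is $\lambda$-closed, and by Lemma 12(i) $\lambda\to(\omega)^{<\omega}_\nu$ for all $\nu<\lambda$. By Claim 15, $(r^*,x^*,x^*)$ forces over $V_1$ in $R\times X\times X$ (generic $(h,x,x')$) that $N(h,b,x)\not\le N(h,b,x')$ or $N(h,b,x')\not\le N(h,b,x)$.

Now take $\lambda$ many mutually generic tails $y_\zeta\ni x^*$ over a common $h$. Lemma 11 would give $\zeta<\zeta'$ with $N(h,b,y_\zeta)\le N(h,b,y_{\zeta'})$. This alone is no contradiction: Claim 15 forbids only embeddings in both directions, and does not say which one is missing. We must prepare the tails so that it is always the forward embedding that is missing.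

**Step 5: a recursion that aligns the failures.** In $V_1$ construct $r_\xi\le r^*$ for $\xi<\lambda$, a descending sequence $\langle u_\xi:\xi<\lambda\rangle$ in $X$ with $u_0=x^*$, and $v_\xi\le u_\xi$ such that
$$(r_\xi,u_{\xi+1},v_\xi)\Vdash N(h,b,x')\not\le N(h,b,x). \tag{5}$$
At limits use $\lambda$-closure of $X$. Given $u_\xi$, extend $(r^*,u_\xi,u_\xi)$ to $(r,u,v)$ forcing $N(h,b,x')\not\le N(h,b,x)$ or forcing $N(h,b,x)\not\le N(h,b,x')$. In the second case $(r,v,u)$ forces the first statement, by the automorphism exchanging the two $X$-factors. So, after swapping $u,v$ if needed, put $r_\xi=r$, $u_{\xi+1}=u$, $v_\xi=v$. The side branch $v_\xi$ starts at $u_\xi$, while all later side branches lie below $u_{\xi+1}$. So (5) will apply to the pair formed by the $\xi$-th side branch and any later one.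

Since $|R|<\lambda$ and $\lambda$ is regular, there are $r\in R$ and an increasing sequence $\langle\xi_\zeta:\zeta<\lambda\rangle$ with $r_{\xi_\zeta}=r$ for all $\zeta$.

**Step 6: a bad sequence of trees.** Let $Y=\prod_{\zeta<\lambda}X$ with full support, formed in $V_1$. It is $\lambda$-closed. Let $(h,y)$ be $R\times Y$-generic over $V_1$, containing the condition $(r,\langle v_{\xi_\zeta}:\zeta<\lambda\rangle)$. So $r\in h$ and $v_{\xi_\zeta}\in y_\zeta$ for all $\zeta$. Let $V_2=V_1[h,y]$ and $N_\zeta=N(h,b,y_\zeta)$, so that $\langle N_\zeta:\zeta<\lambda\rangle\in V_2$. Each $(h,b,y_\zeta)$ contains $p_1$, since $r\le r^*$ and $v_{\xi_\zeta}\le u_0=x^*$, so $N_\zeta$ is a tree on $\omega\times\gamma$.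

Let $\zeta<\zeta'<\lambda$. Then $(h,y_{\zeta'},y_\zeta)$ is $R\times X\times X$-generic over $V_1$. It contains $(r,u_{\xi_\zeta+1},v_{\xi_\zeta})$, because $v_{\xi_{\zeta'}}\le u_{\xi_{\zeta'}}\le u_{\xi_\zeta+1}$ and $v_{\xi_{\zeta'}}\in y_{\zeta'}$. By (5) with $x=y_{\zeta'}$ and $x'=y_\zeta$, $N_\zeta\not\le N_{\zeta'}$ holds in $V_1[h,y_{\zeta'},y_\zeta]$. Since $V_2$ is a generic extension of this model, it holds in $V_2$ by Lemma 10. So in $V_2$,
$$N_\zeta\not\le N_{\zeta'}\qquad\text{for all }\zeta<\zeta'<\lambda. \tag{6}$$

**Step 7: the contradiction.** By Lemma 12(i) applied in $V_1$ to $Y$, in $V_1[y]$ we have $\lambda\to(\omega)^{<\omega}_\nu$ for all $\nu<\lambda$, and $\lambda$ is still a regular strong limit, as no new sequences of length $<\lambda$ were added. By Lemma 12(ii) applied to $R$, the partition property holds in $V_2=V_1[y][h]$. Counting nice names for reals, $(2^{\aleph_0})^{V_2}\le(2^{|R|})^{V_1[y]}<\lambda$. So Lemma 11 applies in $V_2$ and gives $\zeta<\zeta'$ with $N_\zeta\le N_{\zeta'}$, contradicting (6).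

Hence $M$ has no injection $\mathcal P(\aleph_1)\to S_\infty$. With Proposition 14, and since $S_{\aleph_1}\subseteq S_\infty$, this proves Theorem A. ∎

## 10. Equiconsistency, and comparison with generic Vopěnka cardinals

**Definition 16.** A *generic Vopěnka cardinal* is an inaccessible cardinal $\kappa$ such that for every first-order language $\mathcal L$ of cardinality less than $\kappa$ and every set $\mathscr B$ of $\mathcal L$-structures with $|\mathscr B|=\kappa$, each of cardinality less than $\kappa$, some generic extension of $V$ contains an elementary embedding between two distinct structures in $\mathscr B$.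

A trivial instance: if $\mathcal L$ is empty and the members of $\mathscr B$ are infinite, then any injection from a member into another one is elementary, by elimination of quantifiers for infinite pure sets. Then no forcing is needed. For rich languages one needs maps such as those of Lemma 7.

**Proof of Theorem C, equiconsistency.** From (a) to (c), at the level of consistency, is Theorem A. (c) implies (b), since $S_{\aleph_1}\subseteq S_\infty$. From (b) to (a): in a model of (b), Theorem B with $X=\emptyset$ says that $L$, a model of ZFC, has $\omega$-Erdős cardinals unbounded in $\omega_1^V$, hence infinitely many.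

**Every $\omega$-Erdős cardinal $\lambda$ is a generic Vopěnka cardinal (ZFC).** $\lambda$ is inaccessible by Lemma 8(ii). Let $|\mathcal L|<\lambda$ and let $\mathscr B$ be a set of $\lambda$ many $\mathcal L$-structures of size $<\lambda$. If two distinct members are isomorphic, the isomorphism is an elementary embedding and we are done. So assume not. There are at most $2^{|\mathcal L|+\aleph_0}<\lambda$ isomorphism types of finite $\mathcal L$-structures, so we may discard the finite members. Replacing structures by isomorphic copies, which is harmless as we can compose with the isomorphisms, let $\langle M_\zeta:\zeta<\lambda\rangle$ be pairwise non-isomorphic with universes infinite ordinals $<\lambda$.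

Let $\chi$ be large and regular, and color $a\in[\lambda]^{<\omega}$ by the type of its increasing enumeration in $(H_\chi,\in,\lhd)$ with constants for $\langle M_\zeta\rangle$, $\mathcal L$ and all symbols of $\mathcal L$. This uses at most $2^{|\mathcal L|+\aleph_0}<\lambda$ colors. From a homogeneous $\{\alpha_0<\alpha_1<\cdots\}$, Lemma 5 gives $Z,e$ with $e(M_{\alpha_0})=M_{\alpha_1}$. Every $\mathcal L$-formula, being a finite sequence of symbols, is in $Z$ and fixed by $e$. Let $\mathcal K\in Z$ be the set of finite partial maps $d$ from $M_{\alpha_0}$ to $M_{\alpha_1}$ such that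
$$M_{\alpha_0}\models\psi(\vec a)\iff M_{\alpha_1}\models\psi(d(\vec a))$$
for all $\mathcal L$-formulas $\psi$ and all tuples $\vec a$ from $\mathrm{dom}(d)$. It is closed under subsets. Elementarity of $e$, with $e(\psi)=\psi$ and $e(\vec a)=e\circ\vec a$, shows that finite subsets of $e{\restriction}(Z\cap M_{\alpha_0})$ are in $\mathcal K$. Lemma 7(b), with $\delta,\delta'$ the universes of $M_{\alpha_0},M_{\alpha_1}$, gives in a generic extension by $\mathrm{Coll}(\omega,\delta)$ a total map $d$ all of whose finite subfunctions are in $\mathcal K$, that is, an elementary embedding $M_{\alpha_0}\to M_{\alpha_1}$.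

**(a) proves Con(ZFC + there is a generic Vopěnka cardinal).** Let $\lambda<\lambda'$ be $\omega$-Erdős. As $\lambda'$ is inaccessible, $V_{\lambda'}\models$ ZFC. Colorings of $[\lambda]^{<\omega}$ with fewer than $\lambda$ colors and their homogeneous sets are in $V_{\lambda'}$, so $V_{\lambda'}\models$ "$\lambda$ is $\omega$-Erdős". The preceding paragraph, applied inside $V_{\lambda'}$, shows that $V_{\lambda'}\models$ "$\lambda$ is a generic Vopěnka cardinal". This completes the proof of Theorem C. ∎

**The strength is strictly raised.** Suppose (a) is consistent, and suppose it were provable (say in (a)) that the consistency of ZF + $(2^{\aleph_1}\not\le|S_{\aleph_1}|)$ implies that of (b). By Theorem C, (a) proves Con(ZFC + there is a generic Vopěnka cardinal). By the equiconsistency recalled in Section 2, it then proves Con(ZF + $2^{\aleph_1}\not\le|S_{\aleph_1}|$), so it would prove Con(b), and by Theorem C it would prove Con(a). This contradicts the second incompleteness theorem. So adding "$\aleph_1$ is singular" to $2^{\aleph_1}\not\le|S_{\aleph_1}|$ is consistent relative to (a), but it strictly raises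 the consistency strength if (a) is consistent.
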